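\title{The complete graph maximizes the mean subtree order and the proportion of spanning subtrees}

\begin{abstract}
A subtree of a graph is a subgraph that is a tree. We prove that among all graphs on $n$ vertices the complete graph $K_n$ is the unique maximizer of the mean order of a subtree and of the probability that a uniformly random subtree is spanning. This proves two conjectures from a paper of Cambie, Jooken and Wagner. Both statements follow from one monotonicity property: the proportion of the $k$-vertex subtrees of $K_n$ that lie in a given graph $G$ on the same vertex set is nonincreasing in $k$. This property rests on an inequality between the number of spanning trees of $G$ and those of the graphs $G-v$, proved by giving the edges at a root a weight $c$ and repeatedly splitting $c$ into two halves. We also obtain the cases of equality, weighted and rooted versions, and the limits $e^{-1/e}$ and $1/e$ of the extremal quantities.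
\end{abstract}

\section{Introduction}

All graphs are finite and simple. A \emph{subtree} of a graph $G$ is a subgraph of $G$ that is a tree; it need not be induced, and a single vertex is a subtree of order $1$. Let $G$ have $n\ge1$ vertices, let $s_k(G)$ be the number of subtrees of $G$ with $k$ vertices, and let $N(G)=\sum_{k=1}^n s_k(G)$. We write $\tau(G)=s_n(G)$ for the number of spanning trees, so $\tau(G)=0$ if $G$ is disconnected. Put
\[
p(G)=\frac{s_n(G)}{N(G)},\qquad \mu(G)=\frac{\sum_{k=1}^n k\,s_k(G)}{N(G)} .
\]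
For a uniformly random subtree of $G$, the number $p(G)$ is the probability that it is spanning, and the \emph{mean subtree order} $\mu(G)$ is its expected number of vertices. For the four graphs on three vertices, with $0,1,2,3$ edges, the vector $(s_1,s_2,s_3)$ is $(3,0,0)$, $(3,1,0)$, $(3,2,1)$, $(3,3,3)$; hence $p=0,0,\frac16,\frac13$ and $\mu=1,\frac54,\frac53,2$. The triangle wins on both counts. We take from Cambie, Jooken and Wagner~\cite{CJW} the two conjectures that this is always so: for every graph $G$ with $n$ vertices,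
\[
\text{(a)}\quad p(G)\le p(K_n),\qquad\qquad \text{(b)}\quad \mu(G)\le\mu(K_n).
\]

The guess is natural. A subtree of order $k$ needs $k-1$ edges, so removing edges from $K_n$ should destroy large subtrees at a higher rate than small ones: if each edge is kept independently with probability $q$, a given subtree of order $k$ survives with probability $q^{k-1}$. One cannot, however, argue one edge at a time, since adding an edge can lower both $p$ and $\mu$.

\begin{example}\label{ex:edge}
Let $G$ be the path $u\,z\,v$ with $\ell$ leaves attached to $u$ and $\ell$ leaves attached to $v$. There are $4^\ell$ subtrees containing both $u$ and $v$, of mean order $\ell+3$. There are $2\cdot2^\ell$ containing $u$ but not $v$, as many containing $v$ but not $u$, and $2\ell+1$ further single vertices. Hence $N(G)=4^\ell+4\cdot2^\ell+2\ell+1$, and $\mu(G)\ge(\ell+3)4^\ell/N(G)=\ell+3-o(1)$ as $\ell\to\infty$. Adding the edge $uv$ creates $3\cdot4^\ell$ new subtrees: the edge $uv$, alone or with one of $uz$, $vz$, together with any set of leaves. Their mean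 order is $\ell+\frac83$, and two of them are spanning. For large $\ell$ we have $\ell+\frac83<\mu(G)$ and $2/(3\cdot4^\ell)<1/N(G)=p(G)$, so the new subtrees pull both averages down.
\end{example}

Nevertheless both conjectures are true.

\begin{theorem}\label{thm:main}
For every graph $G$ with $n$ vertices, $p(G)\le p(K_n)$ and $\mu(G)\le\mu(K_n)$. Equality holds in either inequality if and only if $G=K_n$.
\end{theorem}

The proof compares $G$ with $K_n$ directly, order by order. By Cayley's formula $\tau(K_k)=k^{k-2}$, we have $s_k(K_n)=\binom nk k^{k-2}$. Define the \emph{subtree densities}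
\[
d_k(G)=\frac{s_k(G)}{s_k(K_n)}\qquad(1\le k\le n).
\]
Thus $d_k(G)$ is the probability that a uniformly random $k$-vertex subtree of the complete graph on $V(G)$ lies in $G$. We have $d_1(G)=1$, and $d_2(G)=|E(G)|/\binom n2$ is the edge density. The next theorem makes the heuristic above precise for every graph.

\begin{theorem}\label{thm:density}
For every graph $G$ with $n$ vertices, $1=d_1(G)\ge d_2(G)\ge\dots\ge d_n(G)$. If $G\ne K_n$, $2\le k\le n$ and $d_{k-1}(G)>0$, then $d_k(G)<d_{k-1}(G)$.
\end{theorem}

The monotonicity follows by averaging from an inequality for spanning trees.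

\begin{theorem}\label{thm:deletion}
Let $G$ be a graph with $n\ge2$ vertices and let $r\in V(G)$. Then
\begin{equation}\label{eq:rooted}
\frac{\tau(G)}{n^{n-2}}\le\frac1{n-1}\sum_{v\ne r}\frac{\tau(G-v)}{(n-1)^{n-3}},
\end{equation}
and hence
\begin{equation}\label{eq:unrooted}
\frac{\tau(G)}{n^{n-2}}\le\frac1{n}\sum_{v\in V(G)}\frac{\tau(G-v)}{(n-1)^{n-3}}.
\end{equation}
\end{theorem}

The average over $v$ cannot be replaced by a single term, because $\tau(G-v)=0$ for a cut vertex $v$; for the path on three vertices \eqref{eq:unrooted} reads $\frac13\le\frac13(1+0+1)$. The assumption that $G$ is simple is needed throughout: two vertices joined by a double edge have $p=\frac12>\frac13=p(K_2)$.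

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} and the monotonicity in Theorem~\ref{thm:density} to Theorem~\ref{thm:deletion}. Sections~\ref{sec:rooted}--\ref{sec:induction} prove a weighted generalization of \eqref{eq:rooted}. Section~\ref{sec:strict} proves the strict inequality in Theorem~\ref{thm:density}, and Section~\ref{sec:more} contains stronger forms and asymptotics.

\section{Reduction to spanning trees}\label{sec:reduction}

The order of a random subtree of $G$ has the law of the order of a random subtree of $K_n$, reweighted by the factors $d_k(G)$. The following lemma says that a nonincreasing reweighting lowers the mean of every nondecreasing function.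

\begin{lemma}\label{lem:compare}
Let $\sigma_1,\dots,\sigma_n>0$, let $d_1\ge\dots\ge d_n\ge0$ with $d_1>0$, and let $f\colon\{1,\dots,n\}\to\mathbb R$ be nondecreasing. Then
\[
\frac{\sum_k f(k)\,d_k\sigma_k}{\sum_k d_k\sigma_k}\le\frac{\sum_k f(k)\,\sigma_k}{\sum_k\sigma_k}.
\]
If equality holds and $f(1)<f(n)$, then $d_1=d_n$.
\end{lemma}

\begin{proof}
Let $\pi_k=\sigma_k/\sum_j\sigma_j$, so that $\sum_k\pi_k=1$. Expanding the product on the right gives
\[
\Bigl(\sum_k f(k)\pi_k\Bigr)\Bigl(\sum_k d_k\pi_k\Bigr)-\sum_k f(k)d_k\pi_k=\frac12\sum_{j,k}\pi_j\pi_k\bigl(f(k)-f(j)\bigr)(d_j-d_k).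
\]
Every term on the right is nonnegative, since $f$ and $d$ are monotone in opposite directions. Dividing by $\sum_kd_k\pi_k>0$ gives the inequality. In case of equality the term $j=1$, $k=n$ vanishes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given the monotonicity in Theorem~\ref{thm:density}]
For $n=1$ there is nothing to prove, so let $n\ge2$. Take $\sigma_k=s_k(K_n)$ and $d_k=d_k(G)$, so that $d_k\sigma_k=s_k(G)$. Lemma~\ref{lem:compare} gives $p(G)\le p(K_n)$ when $f$ is the indicator function of $\{n\}$, and $\mu(G)\le\mu(K_n)$ when $f(k)=k$. In both cases $f(1)<f(n)$, so equality forces $d_n(G)=d_1(G)=1$, that is, $G$ contains every spanning tree of $K_n$. Every edge of $K_n$ lies in a spanning tree, so $G=K_n$.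
\end{proof}

\begin{proof}[Proof of the monotonicity in Theorem~\ref{thm:density}, given Theorem~\ref{thm:deletion}]
A subtree with vertex set $U$ is a spanning tree of the induced subgraph $G[U]$. So $s_k(G)=\sum_{|U|=k}\tau(G[U])$, and $d_k(G)$ is the average of $\tau(G[U])/k^{k-2}$ over all $k$-sets $U\subseteq V(G)$. Let $2\le k\le n$. Apply \eqref{eq:unrooted} to each $G[U]$ and average over $U$. If $U$ is a uniform $k$-set and $v$ is a uniform element of $U$, then $U\setminus\{v\}$ is a uniform $(k-1)$-set. So the right-hand sides average to $d_{k-1}(G)$, and $d_k(G)\le d_{k-1}(G)$.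
\end{proof}

\section{Trees with a weighted root}\label{sec:rooted}

To prove \eqref{eq:rooted} by induction we must cut a spanning tree into smaller trees so that the count factors. Cutting at the root $r$ does this, but it produces a varying number of branches. We therefore cut into two parts only, by coloring each branch red or blue; all red branches together with the root form one tree, and all blue branches another. A tree whose root has degree $\delta$ has $2^\delta$ colorings, so each coloring must be counted with weight $2^{-\delta}$, that is, with weight $\frac12$ on each edge at the root. The pieces are thus rooted trees with a root weight, and the induction has to allow such a weight from the start.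

Let $S$ be a finite set with $m$ elements and let $o\notin S$ be a root. Let $x=(x_s)\in[0,1]^S$ and $w=(w_{uv})\in[0,1]^{\binom S2}$ be weights for the edges $os$ and the edges inside $S$. For $c\ge0$ put
\[
\varphi_S(c)=\varphi_S(c;x,w)=\sum_T c^{\deg_T(o)}\prod_{os\in T}x_s\prod_{uv\in T,\;u,v\in S}w_{uv},
\]
where $T$ runs over all trees with vertex set $\{o\}\cup S$; in particular $\varphi_\emptyset=1$. For $R\subseteq S$, $\varphi_R$ is formed from the restrictions of $x$ and $w$ to $R$. We abbreviate $S\setminus\{v\}$ to $S\setminus v$.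

The normalization is the value $A_m(c)$ of $\varphi_S(c)$ for $x\equiv1$, $w\equiv1$. Recall the weighted matrix-tree theorem: given weights $\omega_{uv}$ on the edges of a complete graph, form the symmetric matrix with off-diagonal entries $-\omega_{uv}$ and zero row sums, and delete the row and column of one vertex; the determinant of what remains is $\sum_T\prod_{e\in T}\omega_e$, summed over all spanning trees. With weight $c$ on the edges at $o$ and weight $1$ elsewhere, deleting $o$ leaves $(c+m)I-J$, where $J$ is the $m\times m$ all-ones matrix, with eigenvalues $m$ (once) and $0$ ($m-1$ times). Hence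
\[
A_m(c)=c(c+m)^{m-1}\quad(m\ge1),\qquad A_0(c)=1 ,
\]
and $A_{m-1}(1)=m^{m-2}$ for all $m\ge1$, which is Cayley's formula. For $c>0$ put
\[
t_S(c)=t_S(c;x,w)=\frac{\varphi_S(c)}{A_m(c)} .
\]
This is the expected weight of a random tree $T$ on $\{o\}\cup S$ chosen with probability proportional to $c^{\deg_T(o)}$; in particular $t_S\ge0$, $t_\emptyset=1$ and $t_{\{s\}}=x_s$. The factor $c$ belongs to the law of $T$, while $x$ and $w$ belong to the quantity averaged. For $m\ge1$ the root has positive degree, so $\varphi_S(c)/c$ is a polynomial in $c$, and $t_S(c)=(\varphi_S(c)/c)/(c+m)^{m-1}$ extends continuously to $c=0$.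

\begin{proposition}\label{prop:key}
Let $m=|S|\ge1$ and $c\in[0,1]$. For all $x\in[0,1]^S$ and $w\in[0,1]^{\binom S2}$,
\begin{equation}\label{eq:key}
t_S(c)\le\frac1m\sum_{v\in S}t_{S\setminus v}(c).
\end{equation}
If $m\ge2$ and $c>0$, there is a number $\kappa>0$ depending only on $m$ and $c$ such that
\begin{equation}\label{eq:refined}
t_S(c)\le\frac1m\sum_{v\in S}t_{S\setminus v}(c)-\frac\kappa m\sum_{v\in S}(1-x_v)\,t_{S\setminus v}(c/2).
\end{equation}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:deletion}, given Proposition~\ref{prop:key}]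
Take $o=r$, $S=V(G)\setminus r$, $m=n-1$, $c=1$, and let $x$ and $w$ be $1$ on edges of $G$ and $0$ on non-edges. Then $\varphi_S(1)=\tau(G)$ and $\varphi_{S\setminus v}(1)=\tau(G-v)$, while $A_{n-1}(1)=n^{n-2}$ and $A_{n-2}(1)=(n-1)^{n-3}$. So \eqref{eq:key} is \eqref{eq:rooted}. Averaging \eqref{eq:rooted} over $r$ gives \eqref{eq:unrooted}, as each $v$ occurs for $n-1$ of the $n$ roots.
\end{proof}

The proof of Proposition~\ref{prop:key} uses two identities. The first is the red--blue cut. For $a>0$ and $0\le j\le m$ let
\[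
P_m(j)=\binom mj\frac{A_j(a)A_{m-j}(a)}{A_m(2a)},\qquad M_j=\binom mj^{-1}\sum_{R\subseteq S,\;|R|=j}t_R(a)\,t_{S\setminus R}(a).
\]

\begin{lemma}[Splitting]\label{lem:split}
For $a>0$ and $m\ge0$ we have $t_S(2a)=\sum_{j=0}^mP_m(j)M_j$. Moreover $\sum_{j=0}^mP_m(j)=1$ and $P_m(j)=P_m(m-j)>0$.
\end{lemma}

\begin{proof}
The \emph{branches} of a tree $T$ on $\{o\}\cup S$ are the components of $T-o$; there are $\deg_T(o)$ of them. Write $(2a)^{\deg_T(o)}=(a+a)^{\deg_T(o)}$ as the sum of $a^{\deg_T(o)}$ over all red--blue colorings of the branches, and let $R$ be the set of vertices in red branches. For fixed $R$, a colored tree is the same as a pair of trees, one on $\{o\}\cup R$ and one on $\{o\}\cup(S\setminus R)$, and the weights multiply. So $\varphi_S(2a)=\sum_{R\subseteq S}\varphi_R(a)\varphi_{S\setminus R}(a)$. Divide by $A_m(2a)$ and group by $j=|R|$. For $x\equiv1$, $w\equiv1$ all $t$ equal $1$, which gives $\sum_jP_m(j)=1$. Symmetry and positivity are visible in the definition.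
\end{proof}

For $1\le j\le m-1$ both factors in $M_j$ live on smaller sets, and induction applies. The terms $M_0=M_m=t_S(a)$, in which all branches have one color, return the same set $S$ with half the root weight. Repeating the cut drives the root weight to $0$, and there the root becomes a leaf and can be removed. For $r\in S$ and $Q\subseteq S\setminus r$, let $t^{\,r}_Q(1)$ denote $t_Q(1)$ computed with root $r$, root weights $(w_{rs})_{s\in Q}$, and the restriction of $w$ to $Q$.

\begin{lemma}[Removing the root]\label{lem:leaf}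
For $m\ge1$ we have $t_S(0)=\frac1m\sum_{r\in S}x_r\,t^{\,r}_{S\setminus r}(1)$.
\end{lemma}

\begin{proof}
The value of $\varphi_S(c)/c$ at $c=0$ is the sum of the weights of the trees in which $o$ is a leaf. Such a tree consists of an edge $or$ and a tree on $S$, which we regard as rooted at $r$. For fixed $r$ the trees on $S$ have total weight $A_{m-1}(1)\,t^{\,r}_{S\setminus r}(1)=m^{m-2}\,t^{\,r}_{S\setminus r}(1)$. Multiply by $x_r$, sum over $r$, and divide by $m^{m-1}$.
\end{proof}

\section{The cases $m=2$ and $m=3$}\label{sec:small}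

For $m=1$, \eqref{eq:key} says $x_s\le1$. Let $S=\{1,2\}$, $w=w_{12}$ and $\bar x=\frac12(x_1+x_2)$. The three trees on $\{o,1,2\}$ give $\varphi_S(c)=c^2x_1x_2+cwx_1+cwx_2$, and the right side of \eqref{eq:key} is $\bar x$. We prove $D(c):=t_S(c)-\bar x\le0$ in the way that generalizes. Here $P_2(0)=P_2(2)=\frac{a+2}{4(a+1)}$ and $P_2(1)=\frac a{2(a+1)}$, so Lemma~\ref{lem:split} reads
\[
t_S(2a)=2P_2(0)\,t_S(a)+P_2(1)\,x_1x_2 .
\]
The case $m=1$ gives $x_1x_2\le x_2$ and $x_1x_2\le x_1$, so $x_1x_2\le\bar x$. As $2P_2(0)+P_2(1)=1$, we get $D(2a)\le2P_2(0)D(a)$ with $0<2P_2(0)\le1$. If $D(c)$ were positive, then $0<D(c)\le D(c/2)\le D(c/4)\le\cdots$, and by continuity $D(0)>0$. But Lemma~\ref{lem:leaf} reads $t_S(0)=w\bar x$, and $w\le1$, which is the case $m=1$ for the new root. So $D(0)\le0$, a contradiction.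

One more ingredient appears at $m=3$. In general, for $0\le j\le m-1$, let $E_j$ be the average of $t_R(a)t_B(a)$ over all ordered partitions $S=R\sqcup\{v\}\sqcup B$ with $|R|=j$ and $|B|=m-1-j$. Lemma~\ref{lem:split} for the sets $S\setminus v$, averaged over $v$, gives
\begin{equation}\label{eq:target}
\frac1m\sum_{v\in S}t_{S\setminus v}(2a)=\sum_{j=0}^{m-1}P_{m-1}(j)E_j .
\end{equation}
So we must bound $\sum_jP_m(j)M_j$ by $\sum_jP_{m-1}(j)E_j$. Take $m=3$ and $a=\frac12$. Then $P_3=\frac1{128}(49,15,15,49)$ and $P_2=(\frac5{12},\frac16,\frac5{12})$. The term $M_1$, the average of $x_v\,t_{S\setminus v}(\frac12)$, has two bounds: $M_1\le E_0$ by deleting the red vertex ($x_v\le1$), and $M_1\le E_1$ by deleting a blue vertex (the case $m=2$ for $S\setminus v$). The numbers $E_0$ and $E_1$ must come out with the prescribed coefficients, and this dictates how to mix the bounds. The term $M_0$ supplies $E_0$, up to the error $D(\frac12)$, with coefficient $\frac{49}{128}$. The missing $\frac5{12}-\frac{49}{128}=\frac{13}{384}$ must come from $M_1$.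 The remaining part $\frac{15}{128}-\frac{13}{384}=\frac1{12}$ of the coefficient of $M_1$ goes to $E_1$, symmetrically $M_2$ sends $\frac1{12}$ to $E_1$, and the total is $\frac16=P_2(1)$. The bookkeeping always closes up, because $P_m$ and $P_{m-1}$ both have total mass $1$. What must be proved is that all the shares are nonnegative, since upper bounds can be combined only with nonnegative coefficients.

\section{Comparing $P_m$ with $P_{m-1}$}\label{sec:weights}

\begin{lemma}\label{lem:weights}
Let $0<a\le\frac12$ and $m\ge2$. There are numbers $\rho_j,\beta_j\ge0$ $(0\le j\le m)$ with $\rho_0=\beta_m=0$, $\rho_1>0$, and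
\[
\rho_j+\beta_j=P_m(j)\quad(0\le j\le m),\qquad \rho_{j+1}+\beta_j=P_{m-1}(j)\quad(0\le j\le m-1).
\]
Moreover $2P_m(0)\le1$.
\end{lemma}

Here $\rho_j$ and $\beta_j$ are the shares of $M_j$ in which a red or a blue vertex is deleted. In probabilistic terms, the lemma couples random variables $X_m$, $X_{m-1}$ with laws $P_m$, $P_{m-1}$ so that $X_{m-1}\le X_m\le X_{m-1}+1$, with $\rho_j=\Pr(X_m=j,\,X_{m-1}=j-1)$ and $\beta_j=\Pr(X_m=j,\,X_{m-1}=j)$.

\begin{proof}
Let $F_m(j)=\sum_{i\le j}P_m(i)$, with $F_m(-1)=0$, and likewise $F_{m-1}$. Solving the equations from $j=0$ upward leads to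
\[
\rho_j=F_{m-1}(j-1)-F_m(j-1),\qquad \beta_j=F_m(j)-F_{m-1}(j-1).
\]
Then $\rho_j+\beta_j=F_m(j)-F_m(j-1)=P_m(j)$, $\rho_{j+1}+\beta_j=F_{m-1}(j)-F_{m-1}(j-1)=P_{m-1}(j)$, $\rho_0=0$ and $\beta_m=1-1=0$. The symmetry of $P_m$ and $P_{m-1}$ gives $F_{m-1}(m-1-j)=1-F_{m-1}(j-1)$ and $F_m(m-1-j)=1-F_m(j)$, so $\rho_{m-j}=\beta_j$. It remains to show $\rho_j\ge0$ and $\rho_1>0$, and as $\rho_j=\sum_{i<j}(P_{m-1}(i)-P_m(i))$, both follow from
\begin{equation}\label{eq:pointwise}
P_m(j)<P_{m-1}(j)\qquad(0\le j\le m-1).
\end{equation}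
Let $\alpha_i=A_i(a)/i!$. Then $P_m(j)=m!\,\alpha_j\alpha_{m-j}/A_m(2a)$, so
\[
\frac{P_m(j)}{P_{m-1}(j)}=C_m\,\frac{\alpha_{m-j}}{\alpha_{m-1-j}}
\]
with $C_m$ independent of $j$. We show that (i) $\alpha_{i+1}/\alpha_i$ is nondecreasing in $i$, so that the ratio above is largest at $j=0$, and (ii) the ratio at $j=0$ is less than $1$.

(i) We need $\alpha_i^2\le\alpha_{i-1}\alpha_{i+1}$ for $i\ge1$. For $i=1$ this is $a^2\le a(a+2)/2$, true for $a\le2$. For $i\ge2$ put $y=a+i$. Then
\[
\frac{\alpha_{i-1}\alpha_{i+1}}{\alpha_i^2}=\frac i{i+1}\cdot\frac{(y-1)^{i-2}(y+1)^i}{y^{2i-2}}=\frac i{i+1}\Bigl(1-\frac1{y^2}\Bigr)^{i-2}\Bigl(1+\frac1y\Bigr)^2 .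
\]
Bernoulli's inequality $(1-\theta)^q\ge1-q\theta$ ($0\le\theta\le1$, $q\ge0$ an integer) and $i\le y$ give $(1-y^{-2})^{i-2}\ge1-(y-2)/y^2$. Therefore
\[
\Bigl(1-\frac1{y^2}\Bigr)^{i-2}\Bigl(1+\frac1y\Bigr)^2\ge\frac{(y^2-y+2)(y+1)^2}{y^4}=\frac{y^4+y^3+y^2+3y+2}{y^4}>1+\frac1y+\frac1{y^2}.
\]
Since $a\le\frac12$, we have $ay\le\frac12(i+\frac12)\le i$, so $\frac1i-\frac1y=\frac a{iy}\le\frac1{y^2}$. The last expression above is thus at least $1+\frac1i=\frac{i+1}i$.

(ii) For $m\ge1$ we have $P_m(0)=A_m(a)/A_m(2a)=\frac12e^{h(m)}$, where $h(u)=(u-1)\log(Y/X)$ with $X=2a+u$, $Y=a+u$, for real $u\ge1$. Using $\log(X/Y)>1-Y/X$ and $u-1\le Y$,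
\[
h'(u)=-\log\frac XY+(u-1)\frac{X-Y}{XY}<\frac{X-Y}X\Bigl(-1+\frac{u-1}Y\Bigr)\le0 .
\]
So $P_m(0)<P_{m-1}(0)$ for $m\ge2$, which completes the proof of \eqref{eq:pointwise}. Also $2P_m(0)\le e^{h(1)}=1$.
\end{proof}

The bound on $a$ is used only in (i), and some bound is needed there, since $\alpha_1^2\le\alpha_0\alpha_2$ fails for $a>2$.

\section{Proof of Proposition~\ref{prop:key}}\label{sec:induction}

We use induction on $m$. For $m=1$, \eqref{eq:key} is $x_s\le1$. Let $m\ge2$ and assume \eqref{eq:key} for all smaller nonempty sets, all $c\in[0,1]$ and all weights. Fix $S$, $x$, $w$ and let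
\[
D(c)=t_S(c)-\frac1m\sum_{v\in S}t_{S\setminus v}(c),
\]
a continuous function on $[0,1]$.

\emph{Step 1: $D(0)\le0$.} Apply Lemma~\ref{lem:leaf} to $S$, then the induction hypothesis with root $r$ and $c=1$ to each $S\setminus r$, then exchange the sums and apply Lemma~\ref{lem:leaf} to each $S\setminus v$:
\[
t_S(0)\le\frac1m\sum_{r}x_r\,\frac1{m-1}\sum_{v\ne r}t^{\,r}_{S\setminus\{r,v\}}(1)=\frac1m\sum_{v}\frac1{m-1}\sum_{r\ne v}x_r\,t^{\,r}_{(S\setminus v)\setminus r}(1)=\frac1m\sum_vt_{S\setminus v}(0).
\]

\emph{Step 2: from $c$ to $c/2$.} Let $c=2a\in(0,1]$, and let $M_j,E_j$ and $\rho_j,\beta_j$ be as in Sections~\ref{sec:rooted}--\ref{sec:weights}. Let $1\le j\le m-1$. For $|R|=j$ the induction hypothesis gives $t_R(a)\le\frac1j\sum_{v\in R}t_{R\setminus v}(a)$. Multiply by $t_{S\setminus R}(a)\ge0$ and average over $R$. A uniform $R$ and a uniform $v\in R$ give a uniform partition $(R\setminus v,v,S\setminus R)$ with first part of size $j-1$, so $M_j\le E_{j-1}$. Applying the hypothesis to $S\setminus R$ instead gives a uniform partition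 with first part $R$, so $M_j\le E_j$. For $j=1$ the first bound has an exact form: since $t_{\{v\}}=x_v$ and $t_\emptyset=1$,
\[
M_1=E_0-\Lambda,\qquad \Lambda=\frac1m\sum_{v\in S}(1-x_v)\,t_{S\setminus v}(a)\ge0 .
\]
Finally $E_0=E_{m-1}=\frac1m\sum_vt_{S\setminus v}(a)$, so $M_0=E_0+D(a)$ and $M_m=E_{m-1}+D(a)$. By Lemmas~\ref{lem:split} and~\ref{lem:weights},
\[
t_S(c)=\sum_{j=1}^m\rho_jM_j+\sum_{j=0}^{m-1}\beta_jM_j\le\sum_{j=1}^m\rho_jE_{j-1}+\sum_{j=0}^{m-1}\beta_jE_j+(\rho_m+\beta_0)D(a)-\rho_1\Lambda .
\]
The two sums on the right add up to $\sum_{j=0}^{m-1}(\rho_{j+1}+\beta_j)E_j=\sum_jP_{m-1}(j)E_j$, which is $\frac1m\sum_vt_{S\setminus v}(c)$ by \eqref{eq:target}. Also $\rho_m+\beta_0=P_m(m)+P_m(0)=2P_m(0)$. Hence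
\begin{equation}\label{eq:recursion}
D(c)\le2P_m(0)\,D(c/2)-\rho_1\Lambda,\qquad 0<2P_m(0)\le1 .
\end{equation}

\emph{Step 3: the limit.} Suppose $D(c)>0$ for some $c\in(0,1]$. By \eqref{eq:recursion}, $D(c/2)>0$, and then $D(c/2)\ge2P_m(0)D(c/2)\ge D(c)$. Repeating, $D(c/2^i)\ge D(c)$ for all $i$, so $D(0)\ge D(c)>0$ by continuity, contrary to Step~1. This proves \eqref{eq:key}. Now $D(c/2)\le0$, so \eqref{eq:recursion} gives \eqref{eq:refined} with $\kappa=\rho_1$. \hfill$\square$

\begin{remark}
The bound $x\le1$ is used only for $m=1$. The bound $w\le1$ enters through Step~1, where the $w_{rs}$ become root weights; this is why the hypothesis must cover all weights. Without these bounds the result fails: if all weights equal $q>1$, then $t_S=q^m>q^{m-1}$. The range $c\in[0,1]$ contains the value $1$, needed in Step~1 and in Theorem~\ref{thm:deletion}, is closed under halving, and gives $a\le\frac12$ in Lemma~\ref{lem:weights}.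
\end{remark}

Theorems~\ref{thm:main} and~\ref{thm:deletion} and the monotonicity in Theorem~\ref{thm:density} are now proved.

\section{Strict monotonicity}\label{sec:strict}

The loss term in \eqref{eq:refined} detects non-neighbors of the root. A \emph{cut vertex} of a connected graph $H$ is a vertex $v$ such that $H-v$ is disconnected.

\begin{lemma}\label{lem:equality}
Let $H$ be a connected graph with $k\ge3$ vertices for which \eqref{eq:unrooted} is an equality. Then $H=K_k$.
\end{lemma}

\begin{proof}
Since \eqref{eq:unrooted} is the average of the inequalities \eqref{eq:rooted}, each of these is an equality. Fix $r$ and take the data of the proof of Theorem~\ref{thm:deletion}, with $m=k-1\ge2$ and $c=1$. By \eqref{eq:refined}, $(1-x_v)\,t_{S\setminus v}(\frac12)=0$ for all $v\ne r$. If $v$ is not adjacent to $r$, then $x_v=0$, so $\varphi_{S\setminus v}(\frac12)=0$. This is a sum of positive terms over the spanning trees of $H-v$, so $H-v$ is disconnected. As $r$ was arbitrary, every vertex that is not a cut vertex is adjacent to all other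 vertices. Two leaves of a spanning tree of $H$ are not cut vertices, so $H$ has two vertices adjacent to all others. After deleting any vertex one of the two remains, and the graph is still connected. So $H$ has no cut vertex, every vertex is adjacent to all others, and $H=K_k$.
\end{proof}

\begin{proof}[Proof of the strict inequality in Theorem~\ref{thm:density}]
For $k=2$ and $G\ne K_n$ we have $d_2(G)=|E(G)|/\binom n2<1=d_1(G)$. Let $k\ge3$ and suppose $d_k(G)=d_{k-1}(G)>0$; we show $G=K_n$. The inequality $d_k\le d_{k-1}$ is the average of \eqref{eq:unrooted} over the graphs $G[U]$ with $|U|=k$, so \eqref{eq:unrooted} is an equality for each of them. By Lemma~\ref{lem:equality}, every connected $G[U]$ with $|U|=k$ is complete. Since $d_k(G)>0$, some $G[U]$ is connected, so $U$ is a clique. Let $Q\supseteq U$ be a maximal clique, $|Q|\ge k$, and suppose there is a vertex $y\notin Q$.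

If $y$ has a neighbor $q\in Q$, then by maximality it has a non-neighbor $z\in Q$. The vertex $y$ and any $k-1\ge2$ vertices of $Q$ including $q$ and $z$ induce a connected graph on $k$ vertices that is not complete, a contradiction.

If $y$ has no neighbor in $Q$, let $U'=\{y\}\cup Q'$ with $Q'\subseteq Q$, $|Q'|=k-1$. Then $\tau(G[U'])=0$, while the term $v=y$ on the right of \eqref{eq:unrooted} is positive because $Q'$ is a clique. So \eqref{eq:unrooted} is strict for $G[U']$, a contradiction.

Hence $Q=V(G)$ and $G=K_n$.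
\end{proof}

The hypothesis $d_{k-1}(G)>0$ only excludes the case $d_{k-1}(G)=d_k(G)=0$.

\section{Stronger forms and asymptotics}\label{sec:more}

Theorem~\ref{thm:density} controls the whole distribution of the order, also when subtrees of order $k$ are counted with an arbitrary weight $y_k$.

\begin{corollary}\label{cor:general}
Let $G$ be a graph with $n$ vertices. For all $y_1,\dots,y_n>0$ and every nondecreasing $f\colon\{1,\dots,n\}\to\mathbb R$,
\begin{equation}\label{eq:general}
\frac{\sum_kf(k)s_k(G)y_k}{\sum_ks_k(G)y_k}\le\frac{\sum_kf(k)s_k(K_n)y_k}{\sum_ks_k(K_n)y_k}.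
\end{equation}
In particular, for each $j$ the probability that a uniformly random subtree has at least $j$ vertices is at most as large for $G$ as for $K_n$. Moreover, with equality for $K_n$,
\begin{equation}\label{eq:ratio}
(n-k+1)\,s_{k-1}(G)\ge\Bigl(1-\frac1k\Bigr)^{k-3}s_k(G)\qquad(2\le k\le n).
\end{equation}
\end{corollary}

\begin{proof}
Inequality \eqref{eq:general} is Lemma~\ref{lem:compare} with $\sigma_k=s_k(K_n)y_k$ and $d_k=d_k(G)$. For the special case take $y\equiv1$ and $f$ the indicator function of $\{j,\dots,n\}$. Inequality \eqref{eq:ratio} is $d_{k-1}(G)\ge d_k(G)$, because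
\[
\frac{s_{k-1}(K_n)}{s_k(K_n)}=\frac k{n-k+1}\cdot\frac{(k-1)^{k-3}}{k^{k-2}}=\frac{(1-1/k)^{k-3}}{n-k+1}.\qedhere
\]
\end{proof}

The rooted inequality \eqref{eq:rooted} gives the same results for subtrees through a fixed vertex $r$. Let $s_k^{(r)}(G)$ be the number of $k$-vertex subtrees containing $r$, and define $p^{(r)}(G)$ and $\mu^{(r)}(G)$ like $p(G)$ and $\mu(G)$, with $s_k^{(r)}$ in place of $s_k$.

\begin{proposition}\label{prop:rooted}
Let $G$ be a graph with $n$ vertices and $r\in V(G)$. Then $s_k^{(r)}(G)/s_k^{(r)}(K_n)$ is nonincreasing in $k$. Inequality \eqref{eq:general} holds with $s_k^{(r)}$ in place of $s_k$, and $(n-k+1)\,s^{(r)}_{k-1}(G)\ge(1-\frac1k)^{k-2}s^{(r)}_k(G)$ for $2\le k\le n$, with equality for $K_n$. Finally $p^{(r)}(G)\le p^{(r)}(K_n)$ and $\mu^{(r)}(G)\le\mu^{(r)}(K_n)$, with equality in either only for $G=K_n$.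
\end{proposition}

\begin{proof}
We have $s_k^{(r)}(K_n)=\binom{n-1}{k-1}k^{k-2}$, and the ratio $d_k^{(r)}=s_k^{(r)}(G)/s_k^{(r)}(K_n)$ is the average of $\tau(G[U])/k^{k-2}$ over the $k$-sets $U\ni r$. Apply \eqref{eq:rooted} to each $G[U]$. If $U\ni r$ is uniform and $v\in U\setminus r$ is uniform, then $U\setminus v$ is a uniform $(k-1)$-set containing $r$. So $d^{(r)}_k\le d^{(r)}_{k-1}$, which is the stated ratio inequality because
\[
\frac{s^{(r)}_{k-1}(K_n)}{s^{(r)}_k(K_n)}=\frac{k-1}{n-k+1}\cdot\frac{(k-1)^{k-3}}{k^{k-2}}=\frac{(1-1/k)^{k-2}}{n-k+1}.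
\]
Since $d_1^{(r)}=1$, Lemma~\ref{lem:compare} gives the remaining inequalities. Equality for $p^{(r)}$ or $\mu^{(r)}$ forces $d_n^{(r)}=1$, that is, $\tau(G)=\tau(K_n)$, so $G=K_n$ as in the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}[Edge weights]
Let $G$ be a complete graph on $n$ vertices with edge weights in $[0,1]$, and in $\tau$, $s_k$ and $s_k^{(r)}$ count each tree with the product of its edge weights; simple graphs are the case of weights in $\{0,1\}$, and $K_n$ is the case of all weights $1$. Theorems~\ref{thm:main} and~\ref{thm:deletion}, the monotonicity in Theorem~\ref{thm:density}, Corollary~\ref{cor:general} and Proposition~\ref{prop:rooted} remain true. Indeed, Proposition~\ref{prop:key} allows such weights, so Theorem~\ref{thm:deletion} follows by taking $x$ and $w$ to be the edge weights. The other proofs use only that theorem, the expression of $s_k$ and $s_k^{(r)}$ as sums of $\tau(G[U])$, and Lemma~\ref{lem:compare}. In the equality cases, $\tau(G)=n^{n-2}$ forces every spanning tree, hence every edge, to have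 weight $1$.
\end{remark}

By Theorem~\ref{thm:main} the extremal values are those of $K_n$, and their limits are explicit.

\begin{proposition}\label{prop:limits}
As $n\to\infty$, with $G$ ranging over the graphs with $n$ vertices,
\[
\max_Gp(G)=p(K_n)\to e^{-1/e},\qquad \min_G\,\bigl(n-\mu(G)\bigr)=n-\mu(K_n)\to\frac1e .
\]
\end{proposition}

\begin{proof}
For $0\le j\le n-1$ let $b_n(j)=s_{n-j}(K_n)/s_n(K_n)$. Then $1/p(K_n)=\sum_jb_n(j)$ and $n-\mu(K_n)=\sum_jj\,b_n(j)/\sum_jb_n(j)$. We have
\[
b_n(j)=\binom nj\frac{(n-j)^{n-j-2}}{n^{n-2}}=\frac1{j!}\prod_{i=0}^{j-1}\Bigl(1-\frac in\Bigr)\cdot\Bigl(1-\frac jn\Bigr)^{n-j-2}\longrightarrow\frac{e^{-j}}{j!}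
\]
for each fixed $j$. For $j\le n-2$ the exponent $n-j-2$ is nonnegative, so $b_n(j)\le1/j!$. The last term is $b_n(n-1)=n^{3-n}$, and $(n-1)n^{3-n}\to0$. Since $\sum_j1/j!$ and $\sum_jj/j!$ converge, dominated convergence for series allows us to pass to the limit term by term:
\[
\sum_jb_n(j)\to\sum_{j\ge0}\frac{e^{-j}}{j!}=e^{1/e},\qquad\sum_jj\,b_n(j)\to\sum_{j\ge1}\frac{e^{-j}}{(j-1)!}=e^{-1}e^{1/e}.
\]
Both limits follow.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CJW} Stijn Cambie, Jorik Jooken, Stephan Wagner, \emph{On the extrema of the mean subtree order of graphs}, arXiv:2508.20593 (2025).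
\end{thebibliography}
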